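# Two tensor products of lattices and the variety $\mathbf V(A)\cap\mathbf V(B)$

## An equivalence that fails in both directions

Let $M_3=\{0,p_0,p_1,p_2,1\}$ be the lattice with three atoms $p_0,p_1,p_2$, any two of which join to $1$. Let $S_6=\{0,x,y,z,u,1\}$ be the six-element lattice with $0<x,y<u<1$ and $0<z<1$ and no further comparabilities except those that follow. So
$$x\vee y=u,\qquad x\vee z=y\vee z=u\vee z=1,\qquad x\wedge y=x\wedge z=y\wedge z=u\wedge z=0 .$$
For lattices $A,B$ with zero there are two objects, the lattice tensor product $A\boxtimes B$ and the tensor product $A\otimes B$. Both are sets of subsets of $A\times B$, and both are defined in the next section. $\mathbf V(L)$ is the variety generated by the lattice $L$, and a variety is distributive if all its members are distributive lattices.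

**Theorem 1.** The statement "for all lattices $A,B$ with zero, $A\boxtimes B=A\otimes B$ if and only if $\mathbf V(A)\cap\mathbf V(B)$ is a distributive variety" is false, and both implications fail.

(i) $\mathbf V(M_3)\cap\mathbf V(S_6)$ is distributive, but $M_3\boxtimes S_6\ne M_3\otimes S_6$.

(ii) There is a countable lattice $B$ with zero such that $M_3\boxtimes B=M_3\otimes B$, but $M_3\in\mathbf V(M_3)\cap\mathbf V(B)$, so that $\mathbf V(M_3)\cap\mathbf V(B)$ is not distributive. The same holds for the bounded lattice $B^+$ obtained by adding a new top to $B$.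

In plain words: one can build a tensor product of $A$ and $B$ *from below*, by taking finitely many pairs $(a,b)$ and closing under joins in each coordinate separately, or *from above*, by intersecting finitely many sets of a simple shape called boxes. The first gives $A\otimes B$, the second gives $A\boxtimes B$. When do they agree? The equivalence in Theorem 1 proposes an answer depending only on the identities of $A$ and $B$. The problem comes from George Grätzer and Friedrich Wehrung, "A new lattice construction: the box product", arXiv:math/0501418 (2005). Part (i) says that few common identities-theoretic obstructions do not guarantee agreement, already for finite lattices. Part (ii) says that agreement does not force the common variety to be distributive.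

After the proof of Theorem 1 we go on to an exact criterion for $A\boxtimes B=A\otimes B$ (Theorem 6), to what remains true of "only if" (Theorem 8), and to the cases where one factor lies in the variety generated by all $M_n$ (Theorem 9) or in $\mathbf V(N_5)$ (Theorem 10). The latter shows that $(M_3,S_6)$ is a smallest counterexample to "if" (Corollary 11). Theorem 12 marks a limit of Theorem 9.

## Boxes, bi-ideals and the lattices $M_n$, $N_5$

Lattices are not assumed bounded unless we say so. We write $n=\{0,\dots,n-1\}$. In a lattice with zero an empty join is $0$. We sometimes write $xy$ for $x\wedge y$.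

**Definition (box, box product).** For $a\in A$, $b\in B$ the box of $a$ and $b$ is
$$a\mathbin{\square}b=\{(x,y)\in A\times B: x\le a\ \text{ or }\ y\le b\}.$$
The box product $A\mathbin{\square}B$ is the set of all finite nonempty intersections $\bigcap_{i<n}(a_i\mathbin{\square}b_i)$, ordered by inclusion. It is a lattice; this belongs to the setup, and below we only use which sets are its elements.

From now on, whenever the symbols $\boxtimes$ and $\otimes$ occur, the factors have a zero. Put $\nabla=\nabla_{A,B}=(A\times\{0\})\cup(\{0\}\times B)$ and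
$$a\otimes b=\nabla\cup\{(x,y):x\le a,\ y\le b\}=(a\mathbin{\square}0)\cap(0\mathbin{\square}b).\tag{1}$$
The second equality: both boxes contain $\nabla$, and if $x,y\neq0$, then $(x,y)\in a\mathbin{\square}0$ says $x\le a$ and $(x,y)\in 0\mathbin{\square}b$ says $y\le b$.

**Definition (lattice tensor product).** $A\boxtimes B$ is the ideal of $A\mathbin{\square}B$ consisting of all $H\in A\mathbin{\square}B$ with $H\subseteq a\otimes b$ for some $(a,b)\in A\times B$.

**Definition (bi-ideal, tensor product).** A bi-ideal of $A\times B$ is a down-set $I\subseteq A\times B$ that contains $\nabla$ and is closed under lateral joins: $(a_0,b),(a_1,b)\in I$ imply $(a_0\vee a_1,b)\in I$, and $(a,b_0),(a,b_1)\in I$ imply $(a,b_0\vee b_1)\in I$. The tensor product $A\otimes B$ is the $\{\vee,0\}$-semilattice of compact, that is, finitely generated, bi-ideals.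

Intersections of bi-ideals are bi-ideals, so every set generates one.

**Example (the two-element chain).** Let $B=\mathbf 2=\{0<1\}$. For a bi-ideal $I$ of $A\times\mathbf 2$, the set $J=\{a:(a,1)\in I\}$ is an ideal of $A$ and $I=\nabla\cup(J\times\{1\})$. Conversely each ideal $J$ gives a bi-ideal in this way, because a lateral join in the second coordinate returns one of its two arguments. If $I$ is generated by $(a_i,1)$, $i<n$ (generators in $\nabla$ contribute nothing), then $J$ is the principal ideal of $\bigvee a_i$. So $A\otimes\mathbf 2=\{a\otimes1:a\in A\}$. On the other side $a\mathbin{\square}0=a\otimes 1$ and $a\mathbin{\square}1=A\times\mathbf 2$, so $A\mathbin{\square}\mathbf 2$ consists of the sets $a\otimes 1$ and of $A\times\mathbf 2$. If $A$ has a top, then $A\times\mathbf 2=1\otimes1$; if not, $A\times\mathbf 2$ lies in no $a\otimes b$ and is discarded. Hence $A\boxtimes\mathbf 2=A\otimes\mathbf 2$ for every $A$, and for $A=\omega$ we see that the condition $H\subseteq a\otimes b$ is needed for this.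

**Definition (small lattices, ideals, duals).** $M_n$ ($n\ge3$) is $\{0,p_0,\dots,p_{n-1},1\}$ with $n$ atoms $p_i$, any two of which join to $1$. $N_5=\{0,z,x,y,1\}$ with $0<z<x<1$ and $y$ a complement of both $x$ and $z$. $\mathrm{Id}\,B$ is the lattice of nonempty ideals of $B$; for $B$ with zero the meet is intersection, and $X\vee Y=\{w:w\le x\vee y\text{ for some }x\in X,y\in Y\}$. $L^d$ is the dual of $L$. $M_n$ and $N_5$ are self-dual. $\mathbf{HS}(L)$ is the class of homomorphic images of sublattices of $L$.

We use the following textbook facts.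

- (Dedekind, Birkhoff) A lattice is modular iff it has no sublattice $N_5$; a modular lattice is distributive iff it has no sublattice $M_3$. Hence a variety is nondistributive iff it contains $M_3$ or $N_5$.
- (Birkhoff) $\mathbf V(L)$ is the class of all lattices satisfying every identity that holds in $L$. An inequality $p\le q$ counts as an identity, namely $p\wedge q=p$.
- (Jónsson 1967) If $L$ is finite, every subdirectly irreducible member of $\mathbf V(L)$ is in $\mathbf{HS}(L)$. The lattices $M_3$ and $N_5$ are subdirectly irreducible.

## Every intersection of boxes inside some $a\otimes b$ is finitely generated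

Every box $a\mathbin{\square}b$ is a bi-ideal. It is a down-set containing $\nabla$. If $(x_0,y),(x_1,y)\in a\mathbin{\square}b$, then either $y\le b$, or $x_0,x_1\le a$; in both cases $(x_0\vee x_1,y)\in a\mathbin{\square}b$. The other lateral join is symmetric. Two consequences will be used all the time. Every element of $A\mathbin{\square}B$ is a bi-ideal. And a box contains a bi-ideal $H$ as soon as it contains a set of generators of $H$.

**Lemma 2.** $A\boxtimes B\subseteq A\otimes B$. Hence $A\boxtimes B=A\otimes B$ iff every compact bi-ideal is in $A\boxtimes B$.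

*Proof.* We have to find finitely many generators for $H=\bigcap_{i<n}(a_i\mathbin{\square}b_i)\subseteq a\otimes b$. By (1) we may add $a\mathbin{\square}0$ and $0\mathbin{\square}b$ to the list without changing $H$, at two different indices. For $\emptyset\ne X\subsetneq n$ put
$$h_X=\Bigl(\bigwedge_{i\in X}a_i,\ \bigwedge_{i\notin X}b_i\Bigr).$$
Then $h_X\in H$: for each $i$, the first entry is $\le a_i$ if $i\in X$, and the second is $\le b_i$ if $i\notin X$. Let $(x,y)\in H$ with $x,y\ne0$, and put $X=\{i:x\le a_i\}$. It contains the index of $a\mathbin{\square}0$, because $y\not\le0$. It does not contain the index of $0\mathbin{\square}b$, because $x\not\le0$. So $h_X$ is defined. For $i\notin X$ we have $y\le b_i$, so $(x,y)\le h_X$. Thus the bi-ideal $H$ is generated by the finitely many $h_X$. ∎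

So only one inclusion is ever in doubt. If a bi-ideal $H$ belongs to $A\mathbin{\square}B$, it is the intersection of the boxes containing it. This gives a test:

$$\text{if some }(u,v)\notin H\text{ lies in every box containing }H,\text{ then }H\notin A\mathbin{\square}B,\text{ so }H\notin A\boxtimes B.\tag{2}$$

## Trying $M_3\times M_3$ and $N_5\times N_5$ by hand

**Example ($M_3$ with itself).** Let $H=\nabla\cup\{(p_0,p_0),(p_1,p_1),(p_2,p_2)\}$. It is a down-set, and for each $b\neq0$ there is at most one $a\ne0$ with $(a,b)\in H$, and vice versa; so there is nothing to join, and $H$ is a bi-ideal with three generators. Let $c\mathbin{\square}d\supseteq H$. If $c<1$, at most one atom is $\le c$, so $d$ is above two atoms and $d=1$. Hence every box containing $H$ has $c=1$ or $d=1$ and is all of $M_3\times M_3$. But $(1,1)\notin H$, so by (2) $M_3\boxtimes M_3\neq M_3\otimes M_3$.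

**Example ($N_5$ with itself).** Let $H=\nabla\cup\{(x,z),(z,z),(z,x),(y,y)\}$. It is a down-set. For second coordinate $z$ the nonzero first coordinates are $x,z$, for $x$ only $z$, for $y$ only $y$, for $1$ none; these are chains, and $H$ is symmetric, so $H$ is a bi-ideal, generated by $(x,z),(y,y),(z,x)$. Let $c\mathbin{\square}d\supseteq H$; we show $(x,x)\in c\mathbin{\square}d$. Suppose $x\not\le c$, so $c\in\{0,z,y\}$. If $c\in\{0,y\}$, then $z\not\le c$ and $(z,x)\in H$ forces $x\le d$. If $c=z$, then $(x,z)$ and $(y,y)$ force $z,y\le d$, so $d=1$. So $(x,x)$ is in every box containing $H$, but not in $H$, and $N_5\boxtimes N_5\ne N_5\otimes N_5$.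

These two examples make the proposed equivalence plausible: common copies of $M_3$ or $N_5$ destroy equality.

## From $M_3$ to $S_6$: three atoms with unequal joins

To prove "if", a sensible person would argue backwards: from a compact bi-ideal $H$ of $M_3\times B$ that is not an intersection of boxes, try to extract a copy of $M_3$ from $B$. The first example shows where this stops. Three generators $(p_0,x),(p_1,y),(p_2,z)$ with $x,y,z$ pairwise meeting in $0$ are already enough for the failure if some nonzero element lies below all three joins $x\vee y$, $x\vee z$, $y\vee z$ and is suitably placed. For $M_3$ one needs the three joins to be *equal*. The lattice $S_6$ has joins $u,1,1$.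

First, $S_6$ is a lattice: among its elements other than $0,1$ the only comparabilities are $x<u$ and $y<u$, and the joins and meets displayed at the beginning can be read off directly.

**Proof of Theorem 1(i).**

**Step 1: the intersection of the varieties is distributive.** We exclude $N_5$ and $M_3$. Modularity is an identity of $M_3$, so $N_5\notin\mathbf V(M_3)$. Suppose $M_3\in\mathbf V(S_6)$. By Jónsson's theorem there are a sublattice $S\le S_6$ and a surjective homomorphism $\varphi:S\to M_3$. Choose preimages of the three atoms; since $\varphi$ is isotone, they form an antichain. An antichain with three elements avoids $0,1$, and it avoids $u$, because the only element other than $0,1$ incomparable with $u$ is $z$. So it is $\{x,y,z\}$, and $\varphi$ maps $x,y,z$ bijectively to the atoms. In $S_6$,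
$$z\wedge(x\vee y)=z\wedge u=0=z\wedge x .$$
But $\varphi(z\wedge(x\vee y))=\varphi(z)\wedge 1=\varphi(z)\ne0$, while $\varphi(z\wedge x)=\varphi(z)\wedge\varphi(x)=0$. This is a contradiction. So $\mathbf V(M_3)\cap\mathbf V(S_6)$ contains neither $N_5$ nor $M_3$, and it is distributive.

**Step 2: a compact bi-ideal.** Let
$$H=\nabla\cup\{(p_0,x),(p_1,y),(p_2,z)\}\subseteq M_3\times S_6 .$$
Since $p_0,p_1,p_2$ and $x,y,z$ are atoms, $H$ is a down-set. For each $b\neq0$ at most one $a\neq0$ has $(a,b)\in H$, and for each $a\ne0$ at most one $b\ne0$ has $(a,b)\in H$. So $H$ is closed under lateral joins. It is generated by three pairs, so $H\in M_3\otimes S_6$.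

**Step 3: $H$ is not an intersection of boxes.** Let $c\mathbin{\square}d\supseteq H$. If $c=1$, then $(1,u)\in c\mathbin{\square}d$. If $c<1$, at most one $p_i$ is $\le c$, so $d$ is above at least two of $x,y,z$, and $d\ge u$; again $(1,u)\in c\mathbin{\square}d$. Since $(1,u)\notin H$, test (2) gives $H\notin M_3\boxtimes S_6$. ∎

## A condition on ideals that gives equality for every $M_n$

For part (ii) we need a way to *prove* equality when one factor is $M_3$. A bi-ideal $H$ of $M_3\times B$ is encoded by the ideals $X_i=\{y:(p_i,y)\in H\}$ and $E=\{y:(1,y)\in H\}$, where any two of the $X_i$ meet in $E$. When $H$ is generated by pairs $(p_i,x_i)$, a box that omits $p_0$ on the left has to contain $x_0$ and one of $x_1,x_2$ on the right. So boxes cannot separate $(p_0,w)$ from $H$ when $w\le(x_0\vee x_1)\wedge(x_0\vee x_2)$. If boxes are to suffice, such $w$ must already be in $X_0$. This suggests the following condition.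

**Definition (BB).** A lattice $I$ has (BB) if for all $X,Y,Z\in I$
$$X\wedge Y=X\wedge Z=Y\wedge Z\ \Longrightarrow\ X=(X\vee Y)\wedge(X\vee Z).\tag{BB}$$

The premise is symmetric in $X,Y,Z$, so the conclusion also holds with $X,Y,Z$ permuted. (BB) is preserved by direct products, since premise and conclusion are checked coordinatewise.

**Example.** A distributive lattice has (BB): $(X\vee Y)\wedge(X\vee Z)=X\vee(Y\wedge Z)=X\vee(X\wedge Y)=X$. The atoms of $M_3$ violate (BB). So do $x,y,z$ in $S_6$: $(z\vee x)\wedge(z\vee y)=1\neq z$.

**Lemma 3.** (BB) need only be checked for three-element antichains $\{X,Y,Z\}$.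

*Proof.* Let the premise hold and let two of the elements be comparable, say $X\le Y$. Then the common meet is $X\wedge Y=X$. So $X\wedge Z=X$, that is, $X\le Z$, and $Y\wedge Z=X$. Hence $(X\vee Y)\wedge(X\vee Z)=Y\wedge Z=X$, $(Y\vee X)\wedge(Y\vee Z)=Y\wedge (Y\vee Z)=Y$ and $(Z\vee X)\wedge(Z\vee Y)=Z$. So all permutations of the conclusion hold. ∎

For instance $N_5$ has (BB), because it has no three-element antichain.

**Proposition 4.** Let $B$ be a lattice with zero. If $\mathrm{Id}\,B$ has (BB), then $M_n\boxtimes B=M_n\otimes B$ for all finite $n\ge3$.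

*Proof.* Let $H$ be a compact bi-ideal of $M_n\times B$, generated by a finite set $G$. By Lemma 2 we must show $H\in M_n\boxtimes B$.

**Step 1: generators of the form $(p_i,x_i)$.** We replace $G$ by one generator per atom. Put $x_i=\bigvee\{b:(a,b)\in G,\ p_i\le a\}$. The pairs $(p_i,x_i)$ are in $H$: if $(a,b)\in G$ and $p_i\le a$, then $(p_i,b)\in H$; join laterally (and if there is no such $(a,b)$, then $x_i=0$ and $(p_i,0)\in\nabla$). Conversely the $(p_i,x_i)$ generate $G$. If $(p_i,b)\in G$, it is below $(p_i,x_i)$. If $(1,b)\in G$, it is the lateral join of $(p_0,b)\le(p_0,x_0)$ and $(p_1,b)\le(p_1,x_1)$. Pairs $(0,b)$ are in $\nabla$.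

**Step 2: the ideals.** We translate $H$ into $\mathrm{Id}\,B$. Let $X_i=\{y:(p_i,y)\in H\}$ and $E=\{y:(1,y)\in H\}$. These are ideals. For $i\ne j$ we have $X_i\cap X_j=E$: if $(p_i,y),(p_j,y)\in H$, then $(1,y)\in H$, and the converse holds because $H$ is a down-set. For $\emptyset\neq S\subseteq n$ let $X_S=\bigvee_{i\in S}X_i$ in $\mathrm{Id}\,B$ and $x_S=\bigvee_{i\in S}x_i\in X_S$. Note $E\subseteq X_S$.

**Step 3 (a): if $S,T$ are disjoint and nonempty, then $X_S\cap X_T=E$.** This spreads the relation of Step 2 from single indices to sets. We induct on $|S|+|T|$. If both are singletons, it is Step 2. Otherwise, by symmetry, $|S|\ge2$; write $S=S'\cup\{i\}$ with $i\notin S'\ne\emptyset$. By induction $X=X_{S'}$, $Y=X_i$, $Z=X_T$ pairwise meet in $E$. By (BB), $Z=(Z\vee X)\wedge(Z\vee Y)$, so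
$$Z\wedge(X\vee Y)=(X\vee Y)\wedge(X\vee Z)\wedge(Y\vee Z).$$
The right side is symmetric, so it also equals $X\wedge(Y\vee Z)\le X$. Therefore $Z\wedge(X\vee Y)\le Z\wedge X=E$. Since $X\vee Y=X_S$, this is the claim; the inclusion $\supseteq$ was noted in Step 2.

**Step 4 (b): if $S,T,U$ are pairwise disjoint and nonempty, then $X_{S\cup T}\cap X_{S\cup U}=X_S$.** By (a), $X_S,X_T,X_U$ pairwise meet in $E$, so (BB) applies to them and gives exactly this.

**Step 5 (c): if $\emptyset\ne J\subsetneq n$, then $\bigcap_{j\in J}X_{n\setminus\{j\}}=X_{n\setminus J}$.** This computes the intersections that boxes produce. We induct on $|J|$; for $|J|=1$ there is nothing to prove. If the claim holds for $J$, and $j\notin J$ with $J\cup\{j\}\ne n$, then apply (b) with $S=n\setminus(J\cup\{j\})$, $T=\{j\}$, $U=J$. Here $S\cup T=n\setminus J$ and $S\cup U=n\setminus\{j\}$, so $X_{n\setminus J}\cap X_{n\setminus\{j\}}=X_{n\setminus(J\cup\{j\})}$.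

**Step 6: $H$ is an intersection of $n+1$ boxes.** The boxes are $p_j\mathbin{\square}x_{n\setminus\{j\}}$ for $j<n$, and $0\mathbin{\square}x_n$. Each contains every $(p_i,x_i)$: the last because $x_i\le x_n$, the box with index $j$ because $p_i\le p_j$ if $i=j$ and $x_i\le x_{n\setminus\{j\}}$ if $i\neq j$. So each contains $H$. Now let $(u,w)$ be in all these boxes, with $u,w\ne0$.

If $u=p_i$, then for $j\ne i$ we have $p_i\not\le p_j$, so $w\le x_{n\setminus\{j\}}\in X_{n\setminus\{j\}}$. By (c) with $J=n\setminus\{i\}$ we get $w\in X_i$, that is, $(u,w)\in H$. If $u=1$, then $w\le x_{n\setminus\{j\}}$ for all $j<n$, so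
$$w\in\bigcap_{j<n}X_{n\setminus\{j\}}=X_0\cap X_{n\setminus\{0\}}=E$$
by (c) with $J=n\setminus\{0\}$ and then (a). Again $(u,w)\in H$. So $H$ equals the intersection of these boxes. Finally $0\mathbin{\square}x_n=1\otimes x_n$ by (1), since $1\mathbin{\square}0$ is everything. So $H\subseteq 1\otimes x_n$ and $H\in M_n\boxtimes B$. ∎

## A staircase over $M_3$ and its truncations

For "only if" the natural approach is to pass to common pieces: if $\mathbf V(A)\cap\mathbf V(B)$ is not distributive, it contains $M_3$ or $N_5$, and one carries over the failures found by hand for $M_3\times M_3$ and $N_5\times N_5$. This does work if $M_3$ or $N_5$ lies in both $\mathbf{HS}(A)$ and $\mathbf{HS}(B)$ (Theorem 8 below). But Jónsson's theorem, which leads from $\mathbf V$ to $\mathbf{HS}$, is stated above for finite lattices only, and here the argument stops for infinite ones. So we look for an infinite $B$ with $M_3\in\mathbf V(B)$ such that $\mathrm{Id}\,B$ still has (BB).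

**Definition ($T$ and $T_N$).** In $M_3\times(\omega+1)$ put $d_k=(0,k)$, $t_k=(p_{k\bmod3},k)$ for $k<\omega$, and $1=(1_{M_3},\omega)$. Let $T=\{d_k,t_k:k<\omega\}\cup\{1\}$, and for $N\ge2$ let $T_N=\{d_k,t_k:k\le N\}\cup\{1\}$.

The order is the coordinatewise one: $d_k\le d_l$ iff $k\le l$; $d_k\le t_l$ iff $k\le l$; $t_k\le t_l$ iff $k\le l$ and $k\equiv l\pmod 3$; never $t_k\le d_l$; and $1$ is the top. Both sets are closed under the meets of the product:
$$d_k\wedge d_l=d_k\wedge t_l=d_{\min(k,l)},\qquad t_k\wedge t_l=\begin{cases}t_{\min(k,l)}&\text{if }k\equiv l\pmod 3,\\ d_{\min(k,l)}&\text{if }k\not\equiv l\pmod 3.\end{cases}$$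
They are lattices with zero $d_0$. The joins are as follows.

- $d_k\vee d_l=d_{\max(k,l)}$.
- $t_k\vee t_l=t_{\max(k,l)}$ if $k\equiv l$, and $=1$ otherwise, because no $t_m$ or $d_m$ is above two $t$'s of different residues.
- $d_l\vee t_k=t_k$ if $l\le k$. If $l>k$, the upper bounds other than $1$ are the $t_m$ with $m\ge l$ and $m\equiv k$, which form a chain; so $d_l\vee t_k=t_m$ with $m$ the least index $\ge l$ with $m\equiv k\pmod 3$. In $T_N$ the join is $1$ if this $m>N$.

**Why $T$ itself will not do.** The first projection maps $T$ onto $M_3$, as checked below, so $M_3\in\mathbf V(T)$. But $\mathrm{Id}\,T$ fails (BB). Let $D=\{d_k:k<\omega\}$ and $X_r=D\cup\{t_k:k\equiv r\pmod 3\}$ for $r=0,1,2$. By the tables these are ideals, $X_r\cap X_s=D$ for $r\ne s$, and $X_r\vee X_s=T$ since $t_r\vee t_s=1$; so $(X_0\vee X_1)\cap(X_0\vee X_2)=T\ne X_0$. Indeed $M_3\boxtimes T\ne M_3\otimes T$. The bi-ideal $H$ generated by $(p_r,t_r)$, $r=0,1,2$, is contained in $K=\nabla\cup\bigcup_r(\{p_r\}\times X_r)\cup(\{1\}\times D)$, which is a bi-ideal: the sets $X_r$ and $D$ are ideals, and a lateral join of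 two pairs with distinct atoms has its second entry in $X_r\cap X_s=D$. So $(1,1)\notin H$. But a box $c\mathbin{\square}d\supseteq H$ with $c<1$ has $d$ above two of the $t_r$, so $d=1$; hence every box containing $H$ is everything.

**What truncation changes.** In $T_N$ let $H$ be generated by $(p_r,t_r)$, $r=0,1,2$. Read indices of $p$ modulo $3$. Suppose $H$ contains $(p_k,t_k),(p_{k+1},t_{k+1}),(p_{k+2},t_{k+2})$. Since $d_{k+1}\le t_{k+1},t_{k+2}$, the pairs $(p_{k+1},d_{k+1})$ and $(p_{k+2},d_{k+1})$ are in $H$, so $(1,d_{k+1})\in H$, so $(p_k,d_{k+1}\vee t_k)\in H$. If $k+3\le N$, this is $(p_{k+3},t_{k+3})$, and we have climbed one step. For $k=N-2$ it is $(p_k,1)$. Then $(1,t_{k+1})$ and $(1,t_{k+2})$ are in $H$ by lateral joins, hence so is $(1,1)$. So on $T_N$ the climb reaches the top after finitely many steps, and $H$ is everything, as the boxes demand. On $T$ the climb never ends. We therefore use all the finite staircases at once, in a way that keeps their ideals separate.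

**Lemma 5.** $T_N$ has (BB) for every $N\ge2$.

*Proof.* By Lemma 3 it suffices that no three-element antichain has all pairwise meets equal. An antichain with three elements does not contain $1$, contains at most one $d$, and its $t$'s have distinct residues modulo $3$. If $d_m$ and $t_i$ are incomparable, then $m>i$. So there are two kinds. For $\{t_i,t_j,t_k\}$ with $i<j<k$ we have $t_i\wedge t_j=d_i\ne d_j=t_j\wedge t_k$. For $\{d_m,t_i,t_j\}$ with $i<j<m$ we have $t_i\wedge t_j=d_i\ne d_j=d_m\wedge t_j$. ∎

**Proof of Theorem 1(ii).** Let $B=\bigoplus_{N\ge2}T_N$ be the sublattice of $\prod_{N\ge2}T_N$ consisting of the sequences with all but finitely many coordinates equal to zero. It is countable and has a zero.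

**Step 1: $\mathrm{Id}\,B\cong\prod_N T_N$.** This will give (BB) for $\mathrm{Id}\,B$. For $I\in\mathrm{Id}\,B$ let $I_N$ be its projection to $T_N$. It is an ideal: it is closed under joins, and if $t\le s_N$ with $s\in I$, then replacing the $N$-th coordinate of $s$ by $t$ gives an element of $B$ below $s$, hence in $I$. If $s\in B$ and $s_N\in I_N$ for all $N$, then $s$ is a finite join of sequences supported on one coordinate, each below an element of $I$; so $s\in I$. Thus $I=\{s\in B:s_N\in I_N\ \forall N\}$ is determined by its projections. Conversely, given ideals $J_N\subseteq T_N$, the set $\{s\in B:s_N\in J_N\ \forall N\}$ is an ideal of $B$. Its projections are the $J_N$, since for $t\in J_N$ it contains the sequence with $t$ in place $N$ and zeros elsewhere. The correspondence and its inverse preserve inclusion, so $\mathrm{Id}\,B\cong\prod_N\mathrm{Id}\,T_N$. Every ideal of a finite lattice is principal, so $\mathrm{Id}\,T_N\cong T_N$.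

**Step 2: equality.** By Lemma 5, $\prod_NT_N$ has (BB). By Step 1 and Proposition 4, $M_3\boxtimes B=M_3\otimes B$. For $B^+$, an ideal containing the new top is all of $B^+$, and every other ideal of $B^+$ is an ideal of $B$. So $\mathrm{Id}\,B^+$ is $\mathrm{Id}\,B$ with a new top. A three-element antichain of $\mathrm{Id}\,B^+$ does not contain the new top, so it lies in $\mathrm{Id}\,B$, where joins and meets are the same. By Lemma 3, $\mathrm{Id}\,B^+$ has (BB), and Proposition 4 gives $M_3\boxtimes B^+=M_3\otimes B^+$.

**Step 3: the projection $T\to M_3$ is a surjective homomorphism.** This is what brings $M_3$ in. The map sends $d_k\mapsto0$, $t_k\mapsto p_{k\bmod3}$, $1\mapsto1$. It preserves meets, because meets in $T$ are those of the product. For joins, use the table: $d_k\vee d_l$ is some $d$ and goes to $0$; $t_k\vee t_l$ goes to $p_{k\bmod 3}$ if $k\equiv l$ and to $1$ otherwise; $d_l\vee t_k$ is some $t_m$ with $m\equiv k$ and goes to $p_{k\bmod3}$; joins with $1$ go to $1$.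

**Step 4: $M_3\in\mathbf V(B)$.** We show that every identity failing in $M_3$ fails in $B$. By Step 3 such an identity fails in $T$ at some tuple. Evaluating its two sides involves finitely many elements of $T$. Let $K$ bound all the indices of these elements, and let $N\ge\max(K,2)$. All these elements lie in $T_N$, and all the joins and meets involved are computed in $T_N$ as in $T$: the tables differ only for joins $t_m$ with $m>N$, which do not occur. So the identity fails in $T_N$. Since $T_N$ embeds in $B\subseteq B^+$, it fails in $B$ and in $B^+$. By Birkhoff's theorem $M_3\in\mathbf V(B)$, and $\mathbf V(B)\subseteq\mathbf V(B^+)$. As $M_3$ is not distributive, neither is $\mathbf V(M_3)\cap\mathbf V(B)$, nor $\mathbf V(M_3)\cap\mathbf V(B^+)$. ∎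

## Terms from below, families of sets from above

We now determine when $A\boxtimes B=A\otimes B$ exactly. The bi-ideal generated by pairs $(a_i,b_i)$ will be described by lattice terms, and the intersection of the boxes around it by families of subsets of the index set.

**Definition (proper family).** Let $n\ge1$. A proper family is an up-closed family $\mathcal X$ of subsets of $n$ with $n\in\mathcal X$ and $\emptyset\notin\mathcal X$. Put
$$\mathcal X^*=\{n\setminus X:X\subseteq n,\ X\notin\mathcal X\},\qquad a^{\mathcal X}=\bigwedge_{X\in\mathcal X}\ \bigvee_{i\in X}a_i .$$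

The family $\mathcal X^*$ consists of all $Y\subseteq n$ that meet every member of $\mathcal X$. Indeed $Y\in\mathcal X^*$ iff $n\setminus Y\notin\mathcal X$. If $n\setminus Y\in\mathcal X$, then $Y$ misses this member. If $Y$ misses some $X\in\mathcal X$, then $X\subseteq n\setminus Y$ and $n\setminus Y\in\mathcal X$. Hence $\mathcal X^*$ is up-closed; $n\in\mathcal X^*$ because $\emptyset\notin\mathcal X$, and $\emptyset\notin\mathcal X^*$ because $n\in\mathcal X$. So $\mathcal X^*$ is proper. Finally,
$$\text{a set }S\subseteq n\text{ that meets every member of }\mathcal X^*\text{ is in }\mathcal X,\tag{3}$$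
since otherwise $n\setminus S\in\mathcal X^*$ and $S$ misses it. Since members of $\mathcal X$ meet all members of $\mathcal X^*$, we have $\mathcal X^{**}=\mathcal X$.

**Example.** Let $n=3$ and let $\mathcal X$ be the up-set generated by $\{0\}$ and $\{1,2\}$. Then $\mathcal X^*$ is generated by $\{0,1\}$ and $\{0,2\}$, and $a^{\mathcal X}=a_0\wedge(a_1\vee a_2)$, $b^{\mathcal X^*}=(b_0\vee b_1)\wedge(b_0\vee b_2)$. For $a=(p_0,p_1,p_2)$ in $M_3$ this gives $a^{\mathcal X}=p_0$, and $b^{\mathcal X^*}$ is the expression from (BB).

For a lattice term $p$, let $p^d$ be the dual term. For arbitrary lattices $L,L'$ consider: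

> **(C)** For all $n\ge1$, $a\in L^n$, $b\in L'^n$ and all proper families $\mathcal X$ of subsets of $n$, there is an $n$-ary lattice term $p$ with $a^{\mathcal X}\le p(a)$ and $b^{\mathcal X^*}\le p^d(b)$.

**Theorem 6.** Let $A,B$ be lattices with zero. Then $A\boxtimes B=A\otimes B$ iff $(A,B)$ satisfies (C).

*Proof.* Let $H$ be the bi-ideal generated by the pairs $(a_i,b_i)$, $i<n$, with $n\ge1$. Every compact bi-ideal is of this form.

**Step 1: $H$ in terms of terms (Fraser's description).** We claim: $(x,y)\in H$ iff $x=0$, or $y=0$, or there is a term $p$ with $x\le p(a)$ and $y\le p^d(b)$. Let $K$ be the set defined by the right side. It is a down-set, contains $\nabla$, and contains $(a_i,b_i)$ by taking for $p$ the $i$-th variable. It is closed under lateral joins: let $(x_0,y),(x_1,y)\in K$. If $y=0$ or one of $x_0,x_1$ is $0$, there is nothing to do. Otherwise let $p_0,p_1$ be witnesses; then $x_0\vee x_1\le(p_0\vee p_1)(a)$ and $y\le p_0^d(b)\wedge p_1^d(b)=(p_0\vee p_1)^d(b)$. Dually, $p_0\wedge p_1$ is a witness for $(x,y_0\vee y_1)$. So $K$ is a bi-ideal and $H\subseteq K$. Conversely,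 $(p(a),p^d(b))\in H$ by induction on $p$. Variables are clear. For $p=p_0\vee p_1$, the pairs $(p_j(a),p_0^d(b)\wedge p_1^d(b))$, $j=0,1$, are in $H$ because $H$ is a down-set; their lateral join is $(p(a),p^d(b))$. The case $p_0\wedge p_1$ is symmetric. So $K\subseteq H$.

**Step 2: the box closure $\hat H$.** Let $\hat H$ be the intersection of all boxes containing $H$. We write it as a finite intersection. A box $c\mathbin{\square}d$ contains $H$ iff for every $i$ we have $a_i\le c$ or $b_i\le d$, that is, iff $b_i\le d$ for all $i\notin X$, where $X=\{i:a_i\le c\}$. In this case it contains the box $\bigvee_{i\in X}a_i\mathbin{\square}\bigvee_{i\notin X}b_i$. Each of these boxes, for arbitrary $X\subseteq n$, contains $H$. Hence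
$$\hat H=\bigcap_{X\subseteq n}\Bigl(\bigvee_{i\in X}a_i\ \mathbin{\square}\ \bigvee_{i\notin X}b_i\Bigr)\in A\mathbin{\square}B .\tag{4}$$
The sets $X=n$ and $X=\emptyset$ and (1) give $\hat H\subseteq(\bigvee a_i)\otimes(\bigvee b_i)$, so $\hat H\in A\boxtimes B$. If $H\in A\boxtimes B$, then $H$ is an intersection of boxes, so $\hat H=H$. So $H\in A\boxtimes B$ iff $H=\hat H$.

**Step 3: $\hat H$ in terms of families.** We claim: for $x,y\neq0$, $(x,y)\in\hat H$ iff $x\le a^{\mathcal X}$ and $y\le b^{\mathcal X^*}$ for some proper $\mathcal X$. Let $(x,y)\in\hat H$ and put $\mathcal X=\{X\subseteq n:x\le\bigvee_{i\in X}a_i\}$. This is up-closed, $\emptyset\notin\mathcal X$ since $x\ne0$, and $n\in\mathcal X$ since $(x,y)$ is in the box for $X=n$ in (4) and $y\not\le0$. Clearly $x\le a^{\mathcal X}$. For $X\notin\mathcal X$, (4) gives $y\le\bigvee_{i\notin X}b_i$; so $y\le b^{\mathcal X^*}$. Conversely, let $x\le a^{\mathcal X}$, $y\le b^{\mathcal X^*}$ and $X\subseteq n$. If $X\in\mathcal X$, then $x\le\bigvee_{i\in X}a_i$. If not, then $n\setminus X\in\mathcal X^*$ and $y\le\bigvee_{i\notin X}b_i$.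 So $(x,y)$ is in all the boxes in (4).

**Step 4: comparison.** By Lemma 2 and Step 2, equality holds iff always $H=\hat H$. By Step 3, this holds iff always $(a^{\mathcal X},b^{\mathcal X^*})\in H$: these pairs are in $\hat H$ (by Step 3, or because they are in $\nabla$), and every element of $\hat H$ outside $\nabla$ is below one of them. By Step 1, $(a^{\mathcal X},b^{\mathcal X^*})\in H$ means that $a^{\mathcal X}=0$, or $b^{\mathcal X^*}=0$, or a term $p$ as in (C) exists. In the first two cases such a term exists anyway. If $a^{\mathcal X}=0$, take $p=\bigvee_{Y\in\mathcal X^*}\bigwedge_{i\in Y}x_i$; then $0\le p(a)$ and $p^d(b)=b^{\mathcal X^*}$. If $b^{\mathcal X^*}=0$, take $p=\bigwedge_{X\in\mathcal X}\bigvee_{i\in X}x_i$; then $p(a)=a^{\mathcal X}$ and $0\le p^d(b)$. So equality is equivalent to (C). ∎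

**Lemma 7.**

(i) If $(L,L')$ satisfies (C), so do all pairs obtained by replacing $L$ or $L'$ by a sublattice or by a homomorphic image.

(ii) If $A$ or $B$ is distributive (both with zero), then $A\boxtimes B=A\otimes B$.

(iii) (C) for $(L,L')$ is equivalent to (C) for $(L',L)$.

*Proof.* (i) For sublattices this is clear. For an image, lift the given tuple, take the term $p$ for the lifted tuple, and apply the homomorphism to the inequality.

(ii) We verify (C). Let $A$ be distributive and take $p=\bigvee_{Y\in\mathcal X^*}\bigwedge_{i\in Y}x_i$. By distributivity $a^{\mathcal X}$ is the join, over all functions $f$ choosing $f(X)\in X$ for each $X\in\mathcal X$, of $\bigwedge_{X\in\mathcal X}a_{f(X)}$. The set $Y=\{f(X):X\in\mathcal X\}$ meets every member of $\mathcal X$, so $Y\in\mathcal X^*$, and the meet is $\bigwedge_{i\in Y}a_i\le p(a)$. So $a^{\mathcal X}\le p(a)$, and $p^d(b)=b^{\mathcal X^*}$. Let $B$ be distributive and take $p=\bigwedge_{X\in\mathcal X}\bigvee_{i\in X}x_i$. Then $p(a)=a^{\mathcal X}$. In the same way $b^{\mathcal X^*}$ is a join of meets $\bigwedge_{i\in S}b_i$ over sets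 $S$ meeting every member of $\mathcal X^*$. These sets are in $\mathcal X$ by (3), so $b^{\mathcal X^*}\le\bigvee_{X\in\mathcal X}\bigwedge_{i\in X}b_i=p^d(b)$. Now use Theorem 6.

(iii) Exchange $\mathcal X$ with $\mathcal X^*$ and $p$ with $p^d$, using $\mathcal X^{**}=\mathcal X$. ∎

## The majority family and common members of $\mathbf{HS}(A)$ and $\mathbf{HS}(B)$

**Theorem 8.** Let $A\boxtimes B=A\otimes B$. Then neither $N_5$ nor $M_3$ is in $\mathbf{HS}(A)\cap\mathbf{HS}(B)$. More generally, no nondistributive $L$ satisfies $L\in\mathbf{HS}(A)$ and $L^d\in\mathbf{HS}(B)$. In particular at least one of $A,B$ is modular. If $A,B$ are finite, then $\mathbf V(A)\cap\mathbf V(B)$ is distributive.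

*Proof.*

**Step 1: an inequality in $L$.** Let $L\in\mathbf{HS}(A)$ and $L^d\in\mathbf{HS}(B)$. By Theorem 6 and Lemma 7(i), $(L,L^d)$ satisfies (C). We extract from it that $L$ is distributive. Take $n=3$ and $\mathcal X=\{X:|X|\ge2\}$. The complements of the sets of size at most $1$ are the sets of size at least $2$, so $\mathcal X^*=\mathcal X$. Let $a=b=(x,y,z)$ be any triple of elements of $L$, with $b$ read in $L^d$. The value of $p^d(b)$ in $L^d$ is the value $p(x,y,z)$ in $L$, and $b^{\mathcal X^*}$ computed in $L^d$ is $xy\vee xz\vee yz$ in $L$. Since the order of $L^d$ is reversed, (C) gives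
$$(x\vee y)(x\vee z)(y\vee z)\ \le\ p(x,y,z)\ \le\ xy\vee xz\vee yz .$$

**Step 2: the inequality excludes $M_3$ and $N_5$.** For the three atoms of $M_3$ the left end is $1$ and the right end is $0$. For $x,y,z$ in $N_5$ as named above, $x\vee y=y\vee z=1$ and $x\vee z=x$, so the left end is $x$; and $xy=yz=0$, $xz=z$, so the right end is $z$; but $x\not\le z$. So $L$ has neither $M_3$ nor $N_5$ as a sublattice, and $L$ is distributive. This is the second statement.

**Step 3: the remaining statements.** Since $M_3$ and $N_5$ are self-dual and nondistributive, the first statement follows. If both $A,B$ were nonmodular, both would contain $N_5$. Finally let $A,B$ be finite with $\mathbf V(A)\cap\mathbf V(B)$ nondistributive. Then the intersection contains $N_5$ or $M_3$, and by Jónsson's theorem this lattice is in $\mathbf{HS}(A)\cap\mathbf{HS}(B)$, contrary to the first statement. ∎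

So a failure of "only if" as in Theorem 1(ii) requires an infinite lattice.

## One factor in the variety generated by all $M_n$

Let $\mathbf M_\omega$ be the variety generated by all $M_n$, $3\le n<\omega$. The following theorem shows that (BB) was exactly the right condition in Proposition 4.

**Theorem 9.** For a lattice $B$ with zero the following are equivalent:

(a) $\mathrm{Id}\,B$ has (BB);

(b) $M_3\boxtimes B=M_3\otimes B$;

(c) $A\boxtimes B=A\otimes B$ for all $A\in\mathbf M_\omega$ with zero;

(d) $A\boxtimes B=A\otimes B$ for some nondistributive modular $A$ with zero.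

*Proof.*

**Step 1: (c)⇒(d)⇒(b).** These only shrink the left factor. For (c)⇒(d) take $A=M_3$. If (d) holds, then $M_3$ is a sublattice of $A$. By Theorem 6, $(A,B)$ satisfies (C); by Lemma 7(i), so does $(M_3,B)$; by Theorem 6 again, (b) holds. It does not matter whether the zeros of $M_3$ and $A$ coincide, since (C) does not mention them.

**Step 2: (b)⇒(a).** We turn three ideals into a bi-ideal of $M_3\times B$. Let $X,Y,Z\in\mathrm{Id}\,B$ pairwise meet in $E$, and let $w\in(X\vee Y)\cap(X\vee Z)$. Then there are $x\in X$, $y\in Y$, $z\in Z$ with $w\le x\vee y$ and $w\le x\vee z$; if two different elements of $X$ are needed, replace them by their join. The set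
$$K=\nabla\cup(\{p_0\}\times X)\cup(\{p_1\}\times Y)\cup(\{p_2\}\times Z)\cup(\{1\}\times E)$$
is a bi-ideal. It is a down-set since $E\subseteq X,Y,Z$. It is closed under joins in the second coordinate since $X,Y,Z,E$ are ideals. Let $(u_0,v),(u_1,v)\in K$. If $u_0,u_1$ are comparable, their join is one of them. Otherwise they are distinct atoms, so $v$ is in two of $X,Y,Z$, hence in $E$, and $(1,v)\in K$. Now let $H\subseteq K$ be the bi-ideal generated by $(p_0,x),(p_1,y),(p_2,z)$. We claim that $(p_0,w)$ is in every box $c\mathbin{\square}d\supseteq H$. This is clear if $p_0\le c$. If $p_0\not\le c$, then $x\le d$; and at most one of $p_1,p_2$ is $\le c$, since otherwise $c=1$. So $y\le d$ or $z\le d$, and $w\le d$. By (b), $H\in M_3\boxtimes B$ is the intersection of the boxes containing it, so $(p_0,w)\in H\subseteq K$, that is, $w\in X$. Hence $(X\vee Y)\cap(X\vee Z)\subseteq X$, and the other inclusion is trivial.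

**Step 3: (a)⇒(c).** We verify (C) for $(A,B)$ by joining finitely many terms. Let $a\in A^n$, $b\in B^n$ and a proper $\mathcal X$ be given, and put $m=n+3$. Any $n$ elements of any $M_k$ lie in the sublattice formed by $0$, $1$ and the at most $n$ atoms among them, and this sublattice embeds in $M_m$. So every identity in $n$ variables that holds in $M_m$ holds in all $M_k$, hence in $\mathbf M_\omega$. By Proposition 4 and Theorem 6, $(M_m,B)$ satisfies (C). So for each $a'\in M_m^n$ there is a term $p_{a'}$ with
$$a'^{\mathcal X}\le p_{a'}(a')\qquad\text{and}\qquad b^{\mathcal X^*}\le p_{a'}^d(b).$$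
Let $p=\bigvee_{a'}p_{a'}$, a finite join since $M_m^n$ is finite. Then $a'^{\mathcal X}\le p(a')$ for all $a'\in M_m^n$. This is an identity in $n$ variables, so it holds in $A$, and $a^{\mathcal X}\le p(a)$. Moreover $p^d(b)=\bigwedge_{a'}p_{a'}^d(b)\ge b^{\mathcal X^*}$. So (C) holds for $(A,B)$, and Theorem 6 applies. ∎

## One factor in $\mathbf V(N_5)$, and the size of a counterexample

**Theorem 10.** Let $B\in\mathbf V(N_5)$ and $A$ be lattices with zero. Then $A\boxtimes B=A\otimes B$ iff $\mathbf V(A)\cap\mathbf V(B)$ is distributive, iff $A$ is modular or $B$ is distributive.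

*Proof.*

**Step 1: reduction to one implication.** First, $M_3\notin\mathbf V(N_5)$. By Jónsson's theorem it would otherwise be in $\mathbf{HS}(N_5)$; comparing sizes, $N_5$ would be isomorphic to $M_3$, which it is not. If $B$ is distributive, all three statements hold: the first by Lemma 7(ii), the second because $\mathbf V(B)$ is distributive, the third trivially. Let $B$ be nondistributive. If $B$ were modular, it would contain $M_3$, which is impossible. So $N_5\le B$, and $\mathbf V(B)=\mathbf V(N_5)$. Now $\mathbf V(A)\cap\mathbf V(N_5)$ does not contain $M_3$, so it is distributive iff $N_5\notin\mathbf V(A)$. If $A$ is modular, all members of $\mathbf V(A)$ are modular and $N_5\notin\mathbf V(A)$; if $A$ is not modular, $N_5\le A$. So the second and third statements are equivalent. If $A$ is nonmodular, then $A$ and $B$ are both nonmodular, and $A\boxtimes B\ne A\otimes B$ by Theorem 8. It remains to prove $A\boxtimes B=A\otimes B$ for modular $A$.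

**Step 2: the case $B=N_5$.** We compute $\hat H$ with three boxes. Let $H$ be the bi-ideal generated by a finite nonempty set $G\subseteq A\times N_5$. For $v\ne0$ in $N_5$ let $I_v=\{u:(u,v)\in H\}$, an ideal of $A$. Since $z<x<1$, we have $I_z\supseteq I_x\supseteq I_1$. Since $x\vee y=z\vee y=1$, lateral joins give
$$I_y\cap I_x=I_y\cap I_z=I_1 .$$
For $d\in N_5$ let $c_d=\bigvee\{a:(a,b)\in G,\ b\not\le d\}$. Then $c_d\mathbin{\square}d\supseteq G$, so $c_d\mathbin{\square}d\supseteq H$. We use $d=y,x,z$.

- $b\not\le y$ means $b\in\{z,x,1\}$; then $(a,z)\in H$. So $c_y\in I_z$.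
- $b\not\le x$ means $b\in\{y,1\}$; then $(a,y)\in H$. So $c_x\in I_y$.
- $b\not\le z$ means $b\in\{x,y,1\}$. So $c_z=i\vee j$ with $i=\bigvee\{a:(a,b)\in G,\ b\in\{x,1\}\}\in I_x$ and $j=\bigvee\{a:(a,b)\in G,\ b=y\}\in I_y$. Moreover $i\le c_y$.

Let $(u,v)\in\hat H$ with $u,v\ne0$. It is in the three boxes, and we show $u\in I_v$.

- $v=1$: since $1\not\le x$ and $1\not\le y$, $u\le c_x\wedge c_y\in I_y\cap I_z=I_1$.
- $v=y$: since $y\not\le x$, $u\le c_x\in I_y$.
- $v=z$: since $z\not\le y$, $u\le c_y\in I_z$.
- $v=x$: since $x\not\le y$ and $x\not\le z$, $u\le c_y\wedge(i\vee j)=i\vee(c_y\wedge j)$, by modularity and $i\le c_y$. Here $c_y\wedge j\in I_z\cap I_y=I_1\subseteq I_x$ and $i\in I_x$, so $u\in I_x$.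

So $\hat H=H$, and $A\boxtimes N_5=A\otimes N_5$ by Step 2 of the proof of Theorem 6 and Lemma 2.

**Step 3: general $B\in\mathbf V(N_5)$.** We verify (C), using a free lattice on the modular side so that one term serves all tuples of $A$. Let $a\in A^n$, $b\in B^n$ and a proper $\mathcal X$ be given. Let $M$ be the free modular lattice on $g=(g_0,\dots,g_{n-1})$ with a new zero adjoined. It is modular: in the modular law $(\alpha\vee\beta)\wedge\gamma=\alpha\vee(\beta\wedge\gamma)$ for $\alpha\le\gamma$, both sides are $\beta\wedge\gamma$ if $\alpha=0$, both are $\alpha$ if $\beta=0$, and $\gamma=0$ forces $\alpha=0$. By Step 2 and Theorem 6, $(M,N_5)$ satisfies (C). So for each $b'\in N_5^n$ there is a term $p_{b'}$ with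
$$g^{\mathcal X}\le p_{b'}(g)\qquad\text{and}\qquad b'^{\mathcal X^*}\le p_{b'}^d(b').$$
Let $p=\bigwedge_{b'}p_{b'}$, a finite meet. Then $g^{\mathcal X}\le p(g)$. Both sides lie in the free modular lattice, and the homomorphism to the modular lattice $A$ with $g_i\mapsto a_i$ gives $a^{\mathcal X}\le p(a)$. Also $p^d=\bigvee_{b'}p_{b'}^d$, so $b'^{\mathcal X^*}\le p_{b'}^d(b')\le p^d(b')$ for all $b'\in N_5^n$. This is an identity of $N_5$, so it holds in $B\in\mathbf V(N_5)$, and $b^{\mathcal X^*}\le p^d(b)$. So (C) holds for $(A,B)$. ∎

**Corollary 11.** The pair $(M_3,S_6)$, of sizes $5$ and $6$, is a smallest counterexample to "if".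

*Proof.* Let $(A,B)$ be a counterexample to "if". By Lemma 7(ii) both lattices are nondistributive, so each contains $M_3$ or $N_5$ and has at least $5$ elements; and if it has exactly $5$, it is $M_3$ or $N_5$. Suppose both have $5$ elements. For $(M_3,M_3)$ and $(N_5,N_5)$ the intersection of the varieties is nondistributive. For $(M_3,N_5)$, in either order, equality holds by Theorem 10, since $M_3$ is modular. So none of these is a counterexample. ∎

## Points of the Fano plane against a 15-element lattice

**Theorem 12.** In Theorem 9(c), $\mathbf M_\omega$ cannot be replaced by the variety of modular lattices. If $A$ is the lattice of subspaces of $\mathbb F_2^3$, there is a 15-element lattice $B$ satisfying (a)–(d) of Theorem 9 with $A\boxtimes B\ne A\otimes B$. For this pair, too, $\mathbf V(A)\cap\mathbf V(B)$ is distributive.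

The idea is to use the family generated by $\{0\}$ and $\{1,2,3\}$ instead of $\{0\}$ and $\{1,2\}$. In $\mathbb F_2^3$ a point can lie below the join of three others without lying on a line through two of them, and (BB) does not control that.

*Proof.*

**Step 1: the lattice.** We define $B$ through its dual. Let $F$ be the family of the following subsets of $\{a,b,c,r,s,t\}$, written as words:
$$\emptyset,\ a,\ b,\ c,\ t,\ ar,\ as,\ ars,\ G=arst,\ Q_1=abr,\ Q_2=acs,\ Q_3=bc,\ E_1=abrst,\ E_2=acrst,\ V=abcrst .$$
It is closed under intersection. The members contained in $G$ are $\emptyset,a,t,ar,as,ars,G$; these are closed under intersection. Intersecting $G$ with $Q_1,Q_2,Q_3$ gives $ar,as,\emptyset$, and $E_1,E_2\supseteq G$; so intersecting a member contained in $G$ with any $Q_i$ or $E_i$ gives a member contained in $G$. Further, $Q_1Q_2=a$, $Q_1Q_3=b$, $Q_2Q_3=c$, $Q_1E_1=Q_1$, $Q_1E_2=ar$, $Q_2E_1=as$, $Q_2E_2=Q_2$, $Q_3E_1=b$, $Q_3E_2=c$, $E_1E_2=G$. Intersections with the singletons $b,c$ are singletons or empty. Since $F$ also contains $V$, it is a lattice, in which the meet is intersection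 and the join of two members is the least member containing both. Let $P=\{t\}$ and $B=F^d$.

**Step 2: $\mathrm{Id}\,B\cong B$ has (BB).** Dually we must show for $X,Y,Z\in F$: if all pairwise joins equal $W$, then $X=XY\vee XZ$, and likewise with $X,Y,Z$ permuted. By the dual of Lemma 3 we may assume that $\{X,Y,Z\}$ is an antichain; then all three are properly below $W$.

*Case $W=V$.* Give type $0$ to the members contained in $G$, type $1$ to $b,Q_1,E_1$, type $2$ to $c,Q_2,E_2$, type $3$ to $Q_3$. These are all members other than $V$. Two elements of type $0$ have join $\le G$; two elements of type $1$, or of types $0$ and $1$, have join $\le E_1$; two elements of type $2$, or of types $0$ and $2$, have join $\le E_2$. So three distinct elements with pairwise joins $V$ have three different types. Type $0$ cannot occur, since one of the other two would have type $1$ or $2$. So the types are $1,2,3$. Since $b,c\le Q_3$ and we have an antichain, $X\in\{Q_1,E_1\}$, $Y\in\{Q_2,E_2\}$, $Z=Q_3$ up to order. Here $XZ=b$, $YZ=c$, and $XZ\vee YZ=b\vee c=Q_3=Z$. The other two equations are in the table, where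 each join is the least member containing the letters.

| $(X,Y)$ | $XY$ | $XY\vee XZ=XY\vee b$ | $XY\vee YZ=XY\vee c$ |
|---|---|---|---|
| $(Q_1,Q_2)$ | $a$ | $Q_1$ | $Q_2$ |
| $(Q_1,E_2)$ | $ar$ | $Q_1$ | $E_2$ |
| $(E_1,Q_2)$ | $as$ | $E_1$ | $Q_2$ |
| $(E_1,E_2)$ | $G$ | $E_1$ | $E_2$ |

In each row the third entry is $X$ and the fourth is $Y$. For example, $ar\vee c=E_2$ since $Q_2$ does not contain $r$, and $as\vee b=E_1$ since $Q_1$ does not contain $s$.

*Case $W=E_1$.* The elements properly below $E_1$ are those contained in $G$, and $b,Q_1$. Of three such elements two are contained in $G$, with join $\le G$, or two are in $\{b,Q_1\}$, with join $\le Q_1$. So no triple exists. The case $W=E_2$ is the same with $c,Q_2$.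

*Case $W=G$.* The elements properly below $G$ other than $t$ have joins $\le ars$. Of three distinct elements two are different from $t$, so no triple exists.

*Remaining $W$.* The elements properly below $ars$ are $\emptyset,a,ar,as$; below $Q_1$ they are $\emptyset,a,ar,b$; below $Q_2$, $\emptyset,a,as,c$; below $Q_3$, $\emptyset,b,c$; and below $ar$, $as$, a singleton or $\emptyset$ they form a chain (possibly empty). None of these contains a three-element antichain.

So (a) of Theorem 9 holds for $B$, and hence (b)–(d).

**Step 3: a join-preserving map $\beta:A\to F$.** It will bound from below the values of terms in $F$. Let $c_1,c_2,c_3$ be the points (one-dimensional subspaces) spanned by a basis, $a_0$ the point spanned by the sum of the three basis vectors, and $e_i$ the third point on the line through $a_0$ and $c_i$; it is spanned by the sum of the two basis vectors not in $c_i$. The seven lines are $\{a_0,c_i,e_i\}$ for $i=1,2,3$, $\{e_i,c_j,c_k\}$ for $\{i,j,k\}=\{1,2,3\}$, and $\{e_1,e_2,e_3\}$. Put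
$$\beta(a_0)=P,\qquad\beta(c_i)=Q_i,\qquad\beta(e_i)=P\vee Q_i,$$
and $\beta(u)=\bigvee\{\beta(q):q\text{ a point}\le u\}$ for subspaces $u$, with $\beta(0)=\emptyset$. Then $\beta$ is isotone.

On each line, each point has $\beta$-value below the join of the $\beta$-values of the other two. For $\{a_0,c_i,e_i\}$ this is clear from $\beta(e_i)=P\vee Q_i$. For the other lines, note that $Q_i\vee Q_j=V$ for $i\ne j$: the unions are $abcrs$, $abcr$, $abcs$, and the only member of $F$ containing $abc$ is $V$. Any two points on $\{e_i,c_j,c_k\}$ or on $\{e_1,e_2,e_3\}$ have values above $Q_l$ and $Q_m$ for some $l\ne m$, so their join is $V$.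

Now let $u,v$ be subspaces and $q$ a point $\le u\vee v$. A nonzero vector in $q$ is a sum of a vector of $u$ and a vector of $v$. So $q\le u$, or $q\le v$, or $q$ is the third point on the line through a point $q'\le u$ and a different point $q''\le v$. In all cases $\beta(q)\le\beta(u)\vee\beta(v)$. Hence $\beta(u\vee v)\le\beta(u)\vee\beta(v)$, and equality holds since $\beta$ is isotone.

**Step 4: an invariant relation.** Let $R=\{(u,f)\in A\times F:f\ge\beta(u)\}$. It is a sublattice of $A\times F$. For joins: $f\vee f'\ge\beta(u)\vee\beta(u')=\beta(u\vee u')$. For meets: $f$ and $f'$ are both above $\beta(u\wedge u')$ because $\beta$ is isotone.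

**Step 5: (C) fails for $(A,B)$.** Let $n=4$, take the tuple $(a_0,c_1,c_2,c_3)$ in $A$ and $(P,Q_1,Q_2,Q_3)$ in $B=F^d$, and let $\mathcal X$ be the up-set generated by $\{0\}$ and $\{1,2,3\}$. Its $\mathcal X$-value in $A$ is $a_0\wedge(c_1\vee c_2\vee c_3)=a_0$. The members of $\mathcal X^*$ are the sets containing $0$ and some $i\ge1$, so the $\mathcal X^*$-value of the second tuple, computed in $B$ and written in $F$, is $\bigvee_i(P\wedge Q_i)=\emptyset$, because $t\notin Q_i$. If (C) held, there would be a term $p$ with $p(a_0,c_1,c_2,c_3)\ge a_0$ and, evaluated in $F$, $p(P,Q_1,Q_2,Q_3)\le\emptyset$. But $(a_0,P)$ and $(c_i,Q_i)$ are in $R$, so the pair of values of $p$ is in $R$, and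
$$p(P,Q_1,Q_2,Q_3)\ge\beta\bigl(p(a_0,c_1,c_2,c_3)\bigr)\ge\beta(a_0)=P\ne\emptyset ,$$
a contradiction. By Theorem 6, $A\boxtimes B\ne A\otimes B$. Since $A$ is modular with zero and $B$ satisfies (a)–(d) of Theorem 9, the variety $\mathbf M_\omega$ in (c) cannot be replaced by that of all modular lattices.

**Step 6: $\mathbf V(A)\cap\mathbf V(B)$ is distributive.** Since $A$ is modular, $N_5\notin\mathbf V(A)$. By Step 2 and Theorem 9, $M_3\boxtimes B=M_3\otimes B$. By Theorem 8, applied to the pair $(M_3,B)$, $M_3\notin\mathbf{HS}(B)$. As $B$ is finite, $M_3\notin\mathbf V(B)$ by Jónsson's theorem. So the intersection contains neither $N_5$ nor $M_3$. ∎
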